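\title{The game chromatic number of a sparse random 3-uniform hypergraph is within a constant factor of the chromatic number}

\begin{abstract}
Alice and Bob alternately color the vertices of a hypergraph with $q$ colors, never creating a monochromatic edge; Alice wants all vertices to be colored and Bob wants to prevent this. The game chromatic number $\chi_g$ is the least $q$ for which Alice has a winning strategy. We show that for the random $3$-uniform hypergraph $H$ with expected vertex degree a large constant $d$, and for every $\eta\in(0,1)$, with high probability $\chi_g(H)\le\lceil\sqrt{6(1+\eta)d/\log d}\,\rceil\le 3(1+2\eta)\chi(H)$. This proves a conjecture from a paper of Chakraborti, Frieze and Hasabnis, with any constant larger than $3$. Alice's strategy is recursive: the vertices endangered while she colors a set are colored by the same strategy at a smaller scale, down to a scale at which the hypergraph is almost a forest.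
\end{abstract}

\section{Introduction}

\subsection{The game and the conjecture}

A \emph{$k$-uniform hypergraph} $H$ consists of a finite set $V$ of vertices and a set of $k$-element subsets of $V$, called edges. A \emph{partial coloring} with $q$ colors is a map from a subset of $V$ to $[q]=\{1,\dots,q\}$. It is \emph{proper} if no edge is monochromatic, that is, no edge has all its vertices colored with one color. The chromatic number $\chi(H)$ is the least $q$ for which some proper coloring is defined on all of $V$.

In the \emph{coloring game} with $q$ colors, Alice and Bob alternately color one uncolored vertex of $H$, Alice moving first, and every move must keep the partial coloring proper. Alice wins if all vertices are eventually colored. Bob wins if at some point some uncolored vertex cannot receive any of the $q$ colors without creating a monochromatic edge. The \emph{game chromatic number} $\chi_g(H)$ is the least $q$ for which Alice has a winning strategy. A game won by Alice ends in a proper coloring, so $\chi_g(H)\ge\chi(H)$, and the gap between the two numbers measures the price of having half of the vertices colored by an adversary.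

The price can be positive. For $k=2$, the path on four vertices has $\chi=2$, but Bob wins with two colors: whichever vertex Alice colors first, he gives the other color to a vertex at distance two from it, and the common neighbor cannot be colored. In the other direction, an edge $e$ through an uncolored vertex $v$ forbids at most one color at $v$, the common color of the other vertices of $e$. So if every vertex lies in at most $\Delta$ edges, Alice wins with $\Delta+1$ colors however she plays.

Let now $H$ be the random $k$-uniform hypergraph on $n$ vertices in which each $k$-set is an edge independently with probability $p=d/\binom{n-1}{k-1}$, so that the expected degree of a vertex is $d$. Here $d$ is a large constant and $n\to\infty$; an event holds \emph{with high probability} (w.h.p.) if its probability tends to $1$ as $n\to\infty$. The bound $\Delta+1$ is no better than the average degree, which is w.h.p.\ $(1+o(1))d$. It is known that w.h.p.\ $\chi_g(H)$ is bounded below by a quantity within a constant factor of $\chi(H)$. For $k=3$ an upper bound on $\chi_g(H)$ is known that holds w.h.p.\ and is much smaller than $d$, but it is not within a constant factor of this lower bound. The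 following conjecture comes from the paper of Chakraborti, Frieze and Hasabnis \cite{CFH}: \emph{for $k=3$ there is an absolute constant $C$ such that for all sufficiently large $d$, w.h.p.\ $\chi_g(H)\le C\,\chi(H)$.} We prove it. From now on $k=3$, and logarithms are natural.

\begin{theorem}\label{thm:main}
Let $H$ be the random $3$-uniform hypergraph on $n$ vertices with edge probability $p=d/\binom{n-1}{2}$. For every $\eta\in(0,1)$ there is $d_0$ such that for every $d\ge d_0$, w.h.p.
\[
\chi_g(H)\;\le\; q:=\Big\lceil\sqrt{6(1+\eta)\,d/\log d}\,\Big\rceil\;\le\;3(1+2\eta)\,\chi(H).
\]
\end{theorem}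

Since $\eta$ may be taken arbitrarily small, the conjecture holds with any constant $C>3$.

\subsection{Which answer to expect}\label{sec:heur}

The computations in this subsection are heuristic; they explain the order $\sqrt{d/\log d}$ and the constants $6$ and $3$.

Suppose that all vertices but $v$ have been colored, with classes of equal size $n/q$ and without regard to the edges at $v$. A color is still available at $v$ if none of the $\binom{n/q}{2}$ pairs in its class forms an edge with $v$. As $p\approx 2d/n^2$, this has probability about $\exp(-d/q^2)$. For $q=\sqrt{cd/\log d}$ the probability is $d^{-1/c}$, and $v$ keeps about $d^{\rho}$ colors, where $\rho=\frac12-\frac1c$. For $c>2$ this is a positive power of $d$. Unbalanced classes do not change the picture, because a positive fraction of the classes can never be much larger than average. A first moment computation (Lemma~\ref{lem:chi}) shows that $\chi(H)$ is at least about $\sqrt{2d/(3\log d)}$. So one expects $\chi_g(H)$ to be of order $\sqrt{d/\log d}$.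

The difficulty is that Bob sees the edges. A vertex that should keep $d^\rho$ colors keeps far fewer with probability about $\exp(-d^{\rho})$. A union bound over all $q^n$ colorings therefore shows only that at any time at most about $nd^{-\rho}$ vertices are short of colors. Alice must color these vertices, which takes about $s\approx nd^{-\rho}$ moves, and meanwhile other vertices lose colors. A typical vertex $v$ lies in about $ds/n=d^{1-\rho}$ edges that meet the $s$ newly colored vertices. Such an edge removes a color only if its two vertices other than $v$ have the same color. There are at most $d^\rho/2$ classes of size $2nd^{-\rho}$ or more, and if we give up these colors, only a fraction of about $d^{-\rho}$ of the edges has this property. So $v$ loses about $d^{1-2\rho}$ further colors, which is negligible compared to $d^\rho$ when $\rho>\frac13$, that is, when $c>6$. The ratio of $\sqrt{6d/\log d}$ to $\sqrt{2d/(3\log d)}$ is $3$.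

\subsection{The shape of the proof}

The heuristic describes typical vertices, whereas Alice loses as soon as a single vertex runs out of colors. Her strategy is built from statements of one form: given a set $Y$ of at most $m$ uncolored vertices, she can have $Y$ colored within $O(m)$ moves while \emph{every} uncolored vertex loses only few colors. We prove this for increasing $m$.

For $m$ up to about $nd^{-11}$ the part of $H$ near the colored vertices is almost a forest, and every vertex loses at most four colors. Section~\ref{sec:forest} shows the strategy on forests, and Section~\ref{sec:local} adapts it to $H$. For $m$ up to about $nd^{-2\rho}$ Alice works recursively: the vertices that have lost many colors form a much smaller set, which she colors by the strategy of the next smaller scale (Section~\ref{sec:scales}). For the sets of size about $nd^{-\rho}$ that arise in the whole game, a direct union bound no longer shows that few vertices are endangered. Instead we show that positions from which many vertices can be endangered occur only a bounded number of times in a game, provided that Alice repairs each of them (Sections~\ref{sec:linear} and~\ref{sec:strategy}).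

\section{Preliminaries}\label{sec:prelim}

Throughout, $\eta\in(0,1)$ is fixed, $q$ is as in Theorem~\ref{thm:main}, $d$ is large in terms of $\eta$, and $n$ is large in terms of $d$. In particular $p\le 4d/n^2$ and $q\le d$. The letter $e$ denotes an edge and $\mathrm{e}$ the base of the natural logarithm. We use the bounds $\binom nk\le\sum_{j\le k}\binom nj\le(\mathrm{e}n/k)^k$ for $1\le k\le n$.

\subsection{The chromatic number}

The second inequality of Theorem~\ref{thm:main} does not involve the game. A set of vertices is \emph{independent} if it contains no edge; the color classes of a proper coloring are independent.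

\begin{lemma}\label{lem:chi}
W.h.p.\ $q\le 3(1+2\eta)\chi(H)$.
\end{lemma}

\begin{proof}
Let $\alpha=\sqrt{3(1+\eta)\log d/(2d)}$ and $m=\lceil\alpha n\rceil$. As $n\to\infty$ we have $p\binom m3=(1+o(1))\frac{2d}{n^2}\cdot\frac{m^3}{6}=(1+o(1))\,m\,d\alpha^2/3$. So the expected number of independent $m$-sets is at most
\[
\binom nm(1-p)^{\binom m3}\le\exp\Big\{m\Big(\log(\mathrm{e}/\alpha)-(1+o(1))\,d\alpha^2/3\Big)\Big\}.
\]
Here $d\alpha^2/3=\frac{1+\eta}{2}\log d$ and $\log(\mathrm{e}/\alpha)\le1+\frac12\log d$, so the expectation tends to $0$ once $\frac\eta2\log d>1$. Hence w.h.p.\ every independent set has fewer than $\alpha n$ vertices, and $\chi(H)\ge1/\alpha$. Finally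
\[
q\alpha\le\sqrt{6(1+\eta)\cdot\tfrac32(1+\eta)}+\alpha=3(1+\eta)+\alpha\le3(1+2\eta)
\]
as soon as $\alpha\le3\eta$, and then $q\le 3(1+2\eta)/\alpha\le3(1+2\eta)\chi(H)$.
\end{proof}

It remains to show that w.h.p.\ Alice wins the game with $q$ colors.

\subsection{Blocked colors}

We write $e\setminus v$ for $e\setminus\{v\}$. Let $\Psi$ be a partial coloring, not necessarily proper, with domain $\mathrm{dom}\,\Psi$. A color $c$ is \emph{blocked} at a vertex $v$ if some edge $e\ni v$ has $e\setminus v\subset\Psi^{-1}(c)$, and $a_\Psi(v)$ is the number of colors not blocked at $v$. A \emph{position} is the partial coloring reached at some moment of the game, and we write $a(v)$ when it is understood. The legal colors for an uncolored vertex $v$ are exactly the unblocked ones, and Bob wins only if some uncolored $v$ has $a(v)=0$.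

A \emph{move} is a move of either player, and the move \emph{at $x$} is the one that colors $x$. A vertex \emph{loses} a color when that color becomes blocked at it. The move at $x$ makes a given vertex $v$ lose at most one color, the color given to $x$, and it does so through an edge $e\ni v,x$ such that $e\setminus v$ becomes monochromatic at this move. Different colors lost by $v$ come from different moves and from different edges, since $e\setminus v$ has only one color.

To bound losses over a stretch of the game we count blocked colors that involve a recently colored vertex. For $X\subset V$ let $g_\Psi(v;X)$ be the number of colors $c$ for which some edge $e\ni v$ satisfies $e\setminus v\subset\Psi^{-1}(c)$ and $(e\setminus v)\cap X\ne\emptyset$. This number does not decrease when $\Psi$ is extended to a larger domain or $X$ is enlarged. If a position $\varphi$ evolves to $\varphi'$ by coloring the set $X$, then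
\begin{equation}\label{eq:loss}
\text{every uncolored vertex $v$ has lost at most $g_{\varphi'}(v;X)$ colors,}
\end{equation}
because a color blocked in $\varphi'$ by an edge $e$ with $(e\setminus v)\cap X=\emptyset$ was already blocked in $\varphi$. For partial colorings $\Phi,\psi$ we write $\Phi\triangleleft\psi$ for the coloring that equals $\psi$ on $\mathrm{dom}\,\psi$ and $\Phi$ elsewhere.

\begin{definition}\label{def:complete}
Consider a position at Alice's turn and a nonempty set $Y$ of uncolored vertices. Alice can \emph{complete $Y$ in $K$ moves at cost $\ell$} if she can play so that after at most $K$ moves either all vertices are colored, or it is her turn and all of $Y$ is colored, and so that at every moment up to then each uncolored vertex has lost at most $\ell$ colors since the start.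
\end{definition}

\subsection{Parameters}

Fix $\delta\in(0,1)$ with $(1+\delta)^3<1+\eta$ and put
\[
\gamma=\frac{(1+\delta)^3}{6(1+\eta)},\qquad\rho=\frac12-\gamma,\qquad\varepsilon=\frac1{10}\Big(\rho-\frac13\Big).
\]
Since $0<\gamma<\frac16$, we have $\frac13<\rho<\frac12$, $3\rho=1+30\varepsilon$ and $0<10\varepsilon<\frac16<\rho$. Thus $\rho$ is the exponent of Section~\ref{sec:heur} and $\varepsilon$ measures the room in the condition $\rho>\frac13$. Let
\[
r=\frac{\delta\,q\,d^{-\gamma}}{4(1+\delta)},\quad h=2^{-200}r,\quad\beta=4d^{-\rho+\varepsilon/2},\quad s=\lceil nd^{-\rho+\varepsilon}\rceil,\quad t_0=\lceil s\,d^{-\rho+2\varepsilon}\rceil .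
\]
A vertex with fewer than $r$ available colors will be in danger, and there will be fewer than $\beta n$ such vertices. Alice will deal with them within $s$ moves. A vertex needs attention once it has lost $h$ colors, and $t_0$ will bound the number of such vertices. The factor $2^{-200}$ pays for a recursion with at most $196$ levels, each of which doubles the loss.

The symbol $d^{o(1)}$ denotes a factor $d^{\xi}$ where $|\xi|$ is bounded by a function of $d$ that tends to $0$ as $d\to\infty$ with $\eta,\delta$ fixed. Since $q=d^{1/2+o(1)}$, we have $r=d^{\rho+o(1)}$ and $h=d^{\rho+o(1)}$. Moreover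
\begin{equation}\label{eq:par}
s\le2nd^{-\rho+\varepsilon},\qquad s\le t_0d^{\rho-2\varepsilon},\qquad \frac nd\le nd^{-2\rho+3\varepsilon}\le t_0\le3nd^{-2\rho+3\varepsilon}\le nd^{-\rho+\varepsilon/2},
\end{equation}
where the last inequality uses $\rho>10\varepsilon$.

\subsection{Two tail bounds}

Let $\mathcal F$ be a fixed family of at most $M$ triples of vertices and let $m>0$ be real. Then
\begin{equation}\label{eq:bin}
\mathrm{e}Mp\le d^{-\varepsilon}m\quad\Longrightarrow\quad\mathbb{P}(\text{at least $m$ triples of $\mathcal F$ are edges})\le d^{-\varepsilon m}.
\end{equation}
Indeed, with $k=\lceil m\rceil$ the probability is at most $\binom{|\mathcal F|}{k}p^k\le(\mathrm{e}Mp/k)^k\le d^{-\varepsilon k}$. We also use the Chernoff bound: if $Z$ is a sum of independent indicator variables with mean $\mu$, then $\mathbb{P}(Z\le\mu/2)\le\mathrm{e}^{-\mu/8}$.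

\section{A model case: forests}\label{sec:forest}

Let $F$ be a $3$-uniform hypergraph with a linear order $\prec$ on its vertices such that every vertex $x$ lies in at most one edge in which it is not the first vertex. Call this edge, if it exists, the \emph{back edge} $b(x)$, and call its first vertex the \emph{parent} $\pi(x)$. An example is a loose tree, grown from a single vertex by repeatedly adding an edge with one old and two new vertices, with the vertices ordered by time of appearance. Degrees may be arbitrarily large.

The danger is visible on a star with edges $\{v,x_i,z_i\}$, $1\le i\le q$, and $v$ first. If Alice plays elsewhere, Bob colors $x_i$ and $z_i$ with color $i$, and after $2q$ of his moves $v$ has no color left. Alice can also harm $v$ herself, by giving $z_i$ the color that $x_i$ already has. Two rules remove both threats.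

\begin{example}\label{ex:forest}
Alice wins on $F$ with four colors. \emph{Vertex rule:} if Bob has just colored $x$ and $\pi(x)$ exists and is uncolored, she colors $\pi(x)$; otherwise she colors any vertex. \emph{Color rule:} when she colors $y$ and $b(y)=\{\pi(y),y,z\}$ with $z$ already colored, she avoids the color of $z$. Let $v$ be uncolored. It loses at most one color through $b(v)$. Any other loss occurs at a move $x$ through an edge $e=\{v,x,z\}$ in which $v$ is first, so that $b(x)=e$ and $\pi(x)=v$. By the color rule this is not a move of Alice. By the vertex rule Bob makes at most one move $x$ with $\pi(x)=v$ while $v$ is uncolored. So $v$ loses at most two colors, $a(v)\ge2$ at all times, and Alice always has a legal color that obeys the color rule.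
\end{example}

In the application Alice also has a task: a prescribed set $Y$ must be colored quickly. With the vertex rule above every move of Bob may force her reply, and she makes no progress on $Y$. The remedy is to color $v$ only after the \emph{second} move of Bob with parent $v$. This costs one more color, but now each forced reply uses up two moves of Bob, so at least half of Alice's moves are free for $Y$.

Two things have to be done to use this in the random hypergraph $H$. First, $H$ has large average degree and admits no such order. Only the region around the vertices colored in the current stage is sparse, this region is revealed move by move, and parents must not change once Alice has relied on them. Second, even the sparse region contains cycles, so some edges have to be set aside.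

\section{Small sets}\label{sec:local}

\subsection{Sparsity}

For $Z\subset V$ let $w(Z)=\sum_{e\in H}(|e\cap Z|-1)^+$, where $x^+=\max(x,0)$. In the model case $w(Z)\le|Z|$ for all $Z$: the term of $e$ counts the vertices of $e\cap Z$ other than the first, and these have back edge $e$. Small sets in $H$ come close to this.

\begin{lemma}\label{lem:sparse}
There is $\sigma=\sigma(d)$ with $d^{-12}\le\sigma\le1/(8d)$ such that w.h.p.\ $w(Z)<1.1|Z|$ for all $Z$ with $1\le|Z|\le\sigma n$.
\end{lemma}

\begin{proof}
Let $\kappa=1/(8d)$ and $\sigma=(2\mathrm{e}^2)^{-10}\kappa^{11}$, which is a constant times $d^{-11}$. Fix $Z$ of size $z\le\sigma n$ and let $y=\kappa n/z\ge1$. At most $z^2n$ triples meet $Z$ in two vertices and at most $z^3$ in three; they contribute $1$ and $2$ to $w(Z)$ if they are edges. By independence and $1+x\le\mathrm{e}^x$,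
\[
\mathbb{E}\,y^{w(Z)}\le\exp\big(p(z^2ny+z^3y^2)\big)=\exp\big(pn^2z(\kappa+\kappa^2)\big)\le\exp(4dz\cdot2\kappa)=\mathrm{e}^z.
\]
Markov's inequality gives $\mathbb{P}(w(Z)\ge1.1z)\le\mathrm{e}^zy^{-1.1z}$. Multiplying by $\binom nz\le(\mathrm{e}n/z)^z$, the expected number of bad sets of size $z$ is at most
\[
\big(\mathrm{e}^2\kappa^{-1.1}(z/n)^{0.1}\big)^z .
\]
The base is at most $\mathrm{e}^2\kappa^{-1.1}\sigma^{0.1}=\frac12$, and for $z\le\sqrt n$ it is at most $\mathrm{e}^2\kappa^{-1.1}n^{-0.05}$, which tends to $0$. Hence the sums over $z\le\sqrt n$ and over $z>\sqrt n$ both tend to $0$.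
\end{proof}

In the rest of this section $H$ satisfies the conclusion of Lemma~\ref{lem:sparse}, and all arguments are deterministic.

\subsection{Hulls}

Let $S$ be the set of vertices colored in the current stage. We want a set $U\supseteq S$, not much larger than $S$, on which we maintain an order as in Section~\ref{sec:forest}, and outside of which vertices are safe because they have at most one edge meeting $U$. As $S$ grows, new vertices must be placed after the old ones, so whatever is added to $U$ later must be sparse \emph{relative to $U$}. We obtain all of this by absorbing into $U$ in advance every set that is dense relative to it.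

Let $\lambda=6/5$ and $f(U)=w(U)-\lambda|U|$. Lemma~\ref{lem:sparse} gives $f(U)\le-|U|/10$ for $|U|\le\sigma n$. The function $f$ is \emph{supermodular}:
\[
f(A\cup B)+f(A\cap B)\ge f(A)+f(B)\qquad(A,B\subset V).
\]
The term $\lambda|U|$ contributes equally to both sides, so it suffices to treat one edge $e$. Let $i_\cup,i_\cap,i_A,i_B$ be the sizes of the intersections of $e$ with $A\cup B$, $A\cap B$, $A$, $B$. Then $i_\cup-i_A=i_B-i_\cap$ and $i_A\ge i_\cap$. The increments of $\phi(i)=(i-1)^+$ are nondecreasing, so $\phi(i_\cup)-\phi(i_A)\ge\phi(i_B)-\phi(i_\cap)$.

Let $|S|\le\sigma n/24$ and consider the maximizers of $f$ in the family $\{U\supseteq S:|U|\le\sigma n\}$. A maximizer $U$ satisfies $-|U|/10\ge f(U)\ge f(S)\ge-\lambda|S|$, so $|U|\le12|S|$. If $A,B$ are maximizers, then $A\cap B$ and $A\cup B$ lie in the family, since $|A\cup B|\le24|S|\le\sigma n$, and supermodularity forces both to be maximizers. Hence there is a largest maximizer, containing all others. We call it the \emph{hull} $\mathrm{cl}(S)$. For disjoint $U,R$ let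
\[
w_U(R)=w(U\cup R)-w(U)=\sum_{e\in H}\omega(e),\qquad\omega(e)=\begin{cases}|e\cap R|&\text{if }e\cap U\ne\emptyset,\\(|e\cap R|-1)^+&\text{if }e\cap U=\emptyset.\end{cases}
\]

\begin{lemma}\label{lem:hull}
Let $|S|\le\sigma n/24$ and $U=\mathrm{cl}(S)$.
\begin{itemize}
\item[(a)] $|U|\le12|S|$; in particular $\mathrm{cl}(\emptyset)=\emptyset$.
\item[(b)] If $\emptyset\ne R\subset V\setminus U$ and $|U\cup R|\le\sigma n$, then $w_U(R)<\lambda|R|$.
\item[(c)] Every vertex $v\notin U$ lies in at most one edge that meets $U$.
\item[(d)] If $S\subset S'$ and $|S'|\le\sigma n/24$, then $U\subset\mathrm{cl}(S')$.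
\end{itemize}
\end{lemma}

\begin{proof}
Part (a) was shown above. If (b) failed, then $f(U\cup R)\ge f(U)$ and $U\cup R$ would be a larger maximizer. For (c) take $R=\{v\}$, which is allowed as $|U|+1\le\sigma n/2+1\le\sigma n$; then $w_U(R)$ is the number of edges at $v$ that meet $U$, and it is less than $6/5$. For (d) let $U'=\mathrm{cl}(S')$. The set $U\cap U'$ contains $S$, so $f(U\cap U')\le f(U)$, and supermodularity gives $f(U\cup U')\ge f(U')+f(U)-f(U\cap U')\ge f(U')$. Also $|U\cup U'|\le24|S'|\le\sigma n$. So $U\cup U'$ is a maximizer for $S'$, and therefore contained in $U'$.
\end{proof}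

\subsection{Ordering a growing hull}

Let $\emptyset=S_0\subset S_1\subset\cdots$ be sets of size at most $\sigma n/24$ and let $U_i=\mathrm{cl}(S_i)$. By Lemma~\ref{lem:hull} the $U_i$ increase and $U_0=\emptyset$. Call $U_i\setminus U_{i-1}$ the \emph{$i$-th batch}. Batch by batch, and never changing an earlier definition, we define a linear order $\prec$ on $U_i$ and for each $v\in U_i$ possibly a \emph{back edge} $b(v)\ni v$ and possibly a \emph{deleted edge} $b^*(v)\ni v$. The order is found by peeling: a vertex that has at most one edge to the other vertices under consideration can be placed last. When no such vertex exists, we delete an edge.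

To process batch $i$, let $U=U_{i-1}$ and start with $R=U_i\setminus U$ (the remaining vertices) and $\mathcal D=\emptyset$ (the edges deleted in this batch). For $u\in R$ let $\deg(u)$ be the number of edges $e\ni u$ with $e\notin\mathcal D$ and $|e\cap(U\cup R)|\ge2$. Degrees never increase, since $R$ shrinks and $\mathcal D$ grows. While $R\ne\emptyset$:
\begin{itemize}
\item[(P1)] If some $u\in R$ has $\deg(u)\le1$, let $b(u)$ be the edge counted in $\deg(u)$, if there is one, and remove $u$ from $R$.
\item[(P2)] Otherwise choose an edge $e$ with $e\cap U=\emptyset$, $|e\cap R|\ge2$ and $\deg(u)=2$ for all $u\in e\cap R$. Put $e$ into $\mathcal D$ and set $b^*(u)=e$ for all $u\in e\cap R$. These vertices now have degree at most $1$; remove all of them, one after another, as in (P1).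
\end{itemize}
The batch is placed after $U$, in reverse order of removal. Ties are broken by a fixed rule, so everything defined on $U_i$ depends only on the sets $S_0,\dots,S_i$ and not on colors. After each application of (P2) the deleted edge is disjoint from $R$, and $b^*(u)$ is defined at most once for each $u$.

\begin{example}\label{ex:triangle}
Take the loose triangle with edges $e_1=\{u_1,u_2,x_1\}$, $e_2=\{u_2,u_3,x_2\}$, $e_3=\{u_3,u_1,x_3\}$ (Figure~\ref{fig:triangle}), let $S_1=\{u_1\}$, and ignore the size restrictions. Adding a vertex $x_i$ to a set raises $w$ by at most $1<\lambda$, so no $x_i$ is in the hull. The values of $f$ on $\{u_1\}$, $\{u_1,u_j\}$ and $\{u_1,u_2,u_3\}$ are $-1.2$, $-1.4$ and $-0.6$, so $U_1=\{u_1,u_2,u_3\}$. In any order of these three vertices the last one is preceded in both of its edges, so a deletion cannot be avoided. All degrees are $2$, and (P2) deletes $e_1$, say. Then $u_1$ is removed with $b(u_1)=e_3$, next $u_2$ with $b(u_2)=e_2$, and $u_3$ without a back edge. The order is $u_3\prec u_2\prec u_1$.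
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\draw[thick,dashed] (0,0)--(3,0);
\draw[thick] (3,0)--(1.5,2.2)--(0,0);
\fill (0,0) circle (2.2pt) node[left=2pt] {$u_1$};
\fill (3,0) circle (2.2pt) node[right=2pt] {$u_2$};
\fill (1.5,2.2) circle (2.2pt) node[above=2pt] {$u_3$};
\draw[fill=white] (1.5,0) circle (2.2pt) node[above=2pt] {$x_1$};
\draw[fill=white] (2.25,1.1) circle (2.2pt) node[left=2pt] {$x_2$};
\draw[fill=white] (0.75,1.1) circle (2.2pt) node[right=2pt] {$x_3$};
\node at (1.5,-0.4) {$b^*(u_1)=b^*(u_2)$};
\node at (3.1,1.3) {$b(u_2)$};
\node at (-0.1,1.3) {$b(u_1)$};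
\end{tikzpicture}
\caption{A loose triangle; each side is an edge consisting of two corners and a midpoint. The hull of $\{u_1\}$ is the set of corners. The dashed edge is deleted, and the other two become the back edges of $u_1$ and $u_2$ in the order $u_3\prec u_2\prec u_1$.}\label{fig:triangle}
\end{figure}

\begin{lemma}\label{lem:exists}
Whenever {\rm(P2)} is reached, an edge $e$ as required exists.
\end{lemma}

\begin{proof}
At this moment all $u\in R$ have degree at least $2$, and the edges of $\mathcal D$ are disjoint from $R$. Let $\mathcal E$ be the set of edges $e$ with $e\cap R\ne\emptyset$ and $|e\cap(U\cup R)|\ge2$. Then $\deg(u)$ is the number of edges of $\mathcal E$ containing $u$, and $\omega(e)=0$ for $e\notin\mathcal E$. Since $U$ is a hull and $|U\cup R|\le|U_i|\le\sigma n$, Lemma~\ref{lem:hull}(b) gives $\sum_{e\in\mathcal E}\omega(e)<\lambda|R|$. Let $N_2$ and $N_3$ be the numbers of vertices of $R$ of degree $2$ and of degree at least $3$, so $|R|=N_2+N_3$.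

For $e\in\mathcal E$ we have $|e\cap R|\le2\omega(e)$: if $e$ meets $U$ then $|e\cap R|=\omega(e)$, and otherwise $(|e\cap R|,\omega(e))$ is $(2,1)$ or $(3,2)$. Summing degrees,
\[
2N_2+3N_3\le\sum_{e\in\mathcal E}|e\cap R|<\tfrac{12}5(N_2+N_3),\qquad\text{that is,}\quad N_3<\tfrac23N_2 .
\]
Suppose that no suitable edge exists. Then every $e\in\mathcal E$ contains at most $\omega(e)$ vertices of $R$ of degree $2$. This is immediate if $e$ meets $U$. Otherwise $|e\cap R|\ge2$, some vertex of $e\cap R$ has degree other than $2$, and at most $|e\cap R|-1=\omega(e)$ vertices remain. Counting incidences with vertices of degree $2$,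
\[
2N_2\le\sum_{e\in\mathcal E}\omega(e)<\tfrac65(N_2+N_3),\qquad\text{that is,}\quad N_2<\tfrac32N_3 .
\]
Together $N_2<\frac32N_3<N_2$, a contradiction.
\end{proof}

For general $\lambda<\frac32$ the two counts read $(3-2\lambda)N_3<(2\lambda-2)N_2$ and $(2-\lambda)N_2<\lambda N_3$, and they contradict each other when $\lambda(2\lambda-2)\le(2-\lambda)(3-2\lambda)$, that is, when $5\lambda\le6$. This is the reason for $\lambda=6/5$, and the constant $1.1$ in Lemma~\ref{lem:sparse} is chosen between $1$ and $\lambda$.

If $x\in U_i$ and $b(x)$ exists, the \emph{parent} $\pi(x)$ is the $\prec$-first vertex of $b(x)\cap U_i$. When $x$ was removed, $b(x)$ contained another vertex of $U\cup R$, and this vertex precedes $x$; so $\pi(x)\ne x$. Vertices of later batches come later in $\prec$, so $\pi(x)$ does not depend on $i$. The next lemma says that, apart from one deleted edge per vertex, the hull has the structure of the model case.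

\begin{lemma}\label{lem:order}
Let $v\in U_i$ and let $e\ni v$ be an edge with $|e\cap U_i|\ge2$. Then {\rm(i)} $e=b(v)$, or {\rm(ii)} $e=b^*(v)$, or {\rm(iii)} $v$ is the first vertex of $e\cap U_i$, and every other $x\in e\cap U_i$ has $b(x)=e$ and $\pi(x)=v$.
\end{lemma}

\begin{proof}
\emph{Case 1: $v$ is not first in $e\cap U_i$.} Let $u\in e\cap U_i$ with $u\prec v$. Then $u$ belongs to an earlier batch than $v$ or was removed after $v$ in the same batch, so $u\in U\cup R$ at the moment when $v$ was removed. If $e\notin\mathcal D$ at that moment, then $e$ was counted in $\deg(v)\le1$, and $e=b(v)$. If $e\in\mathcal D$, then $v$ was still in $R$ when $e$ was deleted, and $e=b^*(v)$.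

\emph{Case 2: $v$ is first, and $e$ was deleted in some batch $j\le i$.} Let $R_e$ be the nonempty set $e\cap R$ at the moment of deletion. By (P2), $e$ is disjoint from $U_{j-1}$. So every vertex of $(e\cap U_i)\setminus R_e$ was removed earlier in batch $j$ or belongs to a later batch, and in both cases it comes after the vertices of $R_e$. Hence $v\in R_e$ and $e=b^*(v)$.

\emph{Case 3: $v$ is first, and $e$ was not deleted in any batch $j\le i$.} Every other $x\in e\cap U_i$ is not first, so Case 1 applied to $x$ gives $e=b(x)$, and $\pi(x)=v$ by definition.
\end{proof}

\subsection{The local strategy}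

\begin{lemma}\label{lem:local}
Suppose that it is Alice's turn, all uncolored vertices have $a(v)\ge6$, and $Y$ is a nonempty set of at most $\sigma n/100$ uncolored vertices. Then Alice can complete $Y$ in $4|Y|$ moves at cost $4$.
\end{lemma}

\begin{proof}
Let $S_i$ be the set of the first $i$ vertices colored since the start, and maintain $U_i=\mathrm{cl}(S_i)$ with the structure defined above; write $S$ and $U$ for the current sets. For $v\in V$ let $\nu(v)$ be the number of moves $x$ of Bob so far with $\pi(x)=v$. As long as $Y$ is not completely colored at her turn, Alice follows two rules.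

\emph{Vertex rule.} If some uncolored $v$ has $\nu(v)\ge2$, she colors it (a \emph{forced} move). Otherwise she colors an uncolored vertex of $Y$.

\emph{Color rule.} Having chosen $y$, she computes $\mathrm{cl}(S\cup\{y\})$ and with it $b(y)$, which does not depend on the color she is about to choose. She uses an unblocked color, and if $b(y)=\{\pi(y),y,z\}$ exists and $z$ is colored, she avoids the color of $z$. So her move at $y$ does not make $b(y)\setminus\pi(y)$ monochromatic. Because edges have three vertices, this excludes at most one color.

\emph{Length.} Before Alice's $j$-th move Bob has made $j-1$ moves. Each forced vertex $v$ accounts for two moves $x$ of Bob with $\pi(x)=v$, so at most $(j-1)/2$ of Alice's first $j$ moves are forced. The others color distinct vertices of $Y$, so $(j+1)/2\le|Y|$. Hence Alice makes at most $2|Y|-1$ moves, and there are at most $4|Y|\le\sigma n/25$ moves in all. The bound on $j$ uses only the counters before the $j$-th move, so inductively all hulls that are needed are defined.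

\emph{Counters.} A move of Bob raises at most one counter, by one. A move of Alice changes no counter, since parents never change. By induction, after each move of Alice all uncolored vertices have $\nu\le1$; after Bob's reply at most one of them has $\nu=2$, and the vertex rule colors it. So $\nu(v)\le2$ for every uncolored $v$ at all times.

\emph{Losses.} Let $v$ be uncolored. Each color lost by $v$ since the start was lost at a move $x\in S$ through an edge $e\ni v,x$, with different edges and moves for different colors. If $v\notin U$, then at most one edge at $v$ meets $U\supseteq S$ by Lemma~\ref{lem:hull}(c), so $v$ has lost at most one color. If $v\in U$, then $v,x\in e\cap U$ and Lemma~\ref{lem:order} applies. The cases $e=b(v)$ and $e=b^*(v)$ account for at most two losses. In the remaining case $b(x)=e$ and $\pi(x)=v$, and the move at $x$ made $b(x)\setminus\pi(x)$ monochromatic. By the color rule it was a move of Bob, so it is counted in $\nu(v)\le2$. Altogether $v$ has lost at most four colors. Hence $a(v)\ge2$ throughout, and Alice always has a legal color that obeys the color rule.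
\end{proof}

\section{Intermediate scales}\label{sec:scales}

Lemma~\ref{lem:local} handles sets of size about $nd^{-11}$, and we need sets of size $2t_0\ge nd^{-1}$. Cutting a large set into small pieces is not enough, since a vertex may lose four colors for each of roughly $d^{10}$ pieces. Alice must watch the vertices whose losses accumulate. A vertex $v$ that has lost $h$ colors while a set $S$ was colored lies in $h$ edges that meet $S$ outside $v$. On average a vertex lies in $O(d|S|/n)$ such edges, and for $|S|=O(t_0)$ this is much less than $h$. A union bound over $S$ then shows that the exceptional vertices are fewer than $|S|$ by a power of $d$. So they can be handed to the same strategy at a smaller scale, and a bounded number of scales leads down to Lemma~\ref{lem:local}.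

Let $m_1=2t_0$ and $m_{j+1}=2\lceil m_jd^{-\rho/4}\rceil$, and let $L$ be minimal with $m_L\le\sigma n/100$. We claim that
\begin{equation}\label{eq:chain}
L\le196,\qquad m_1\ge m_2\ge\dots\ge m_L\ge nd^{-13}.
\end{equation}
Note that $\sigma/100\ge d^{-13}$. Whenever $m_j\ge nd^{-13}$, we have $m_{j+1}\le2m_jd^{-\rho/4}+2\le m_jd^{-\rho/5}\le m_jd^{-1/15}$, using $\rho>\frac13$. As $m_1\le n$, the sequence falls to $nd^{-13}$ or below after at most $195$ steps, so $L\le196$. For $j<L$ we have $m_j>\sigma n/100\ge nd^{-13}$, which gives the monotonicity. Finally $L\ge2$ because $m_1\ge n/d>\sigma n$, and $m_L\ge2d^{-\rho/4}m_{L-1}>d^{-1/8}d^{-12}n/50\ge nd^{-13}$. Put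
\[
K_j=4\cdot3^{L-j},\qquad\ell_L=4,\qquad\ell_j=h+2\ell_{j+1}\quad(1\le j<L).
\]
The numbers $K_j\le K_1\le4\cdot3^{195}$ are bounded by an absolute constant.

\begin{lemma}\label{lem:touch}
W.h.p., for all $1\le j<L$ and all $S\subset V$ with $|S|\le K_jm_j$, fewer than $m_{j+1}/2$ vertices $v$ lie in at least $h$ edges $e$ with $(e\setminus v)\cap S\ne\emptyset$.
\end{lemma}

\begin{proof}
Let $s_j=K_jm_j$, so $s_j\le2K_1t_0\le n$ by \eqref{eq:chain} and \eqref{eq:par}. Enlarging $S$ only increases the number of such edges, so we may assume $|S|=s_j$. Fix $S$ and a set $T$ of $t=m_{j+1}/2=\lceil m_jd^{-\rho/4}\rceil$ vertices, and suppose that all $v\in T$ have the property. Let $\mathcal F$ be the family of triples containing some $v\in T$ and another vertex in $S$; it has at most $M=ts_jn$ members. An edge is counted for at most three vertices $v$, so $\mathcal F$ contains at least $m=ht/3$ edges. By \eqref{eq:par},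
\[
\frac{\mathrm{e}Mp}{m}\le\frac{12\mathrm{e}\,d\,s_j}{hn}\le\frac{24\mathrm{e}K_1\,d\,t_0}{hn}=d^{1-3\rho+3\varepsilon+o(1)}=d^{-27\varepsilon+o(1)}\le d^{-\varepsilon}.
\]
This is one of the two places where $\rho>\frac13$ is essential. By \eqref{eq:bin} the probability is at most $d^{-\varepsilon ht/3}$. Both $s_j$ and $t$ are at least $nd^{-13}/2$, so the number of pairs $(S,T)$ is at most $(2\mathrm{e}d^{13})^{s_j+t}\le d^{14(s_j+t)}$. Since $s_j\le K_1td^{\rho/4}$ and $h=d^{\rho+o(1)}$, we have $s_j+t\le ht\,d^{-3\rho/4+o(1)}\le\varepsilon ht/84$. So the expected number of bad pairs is at most $d^{-\varepsilon ht/6}$, which tends to $0$ because $t\ge nd^{-13}/2$. Sum over the at most $195$ values of $j$.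
\end{proof}

\begin{lemma}\label{lem:scales}
Let $H$ satisfy the conclusions of Lemmas~\ref{lem:sparse} and~\ref{lem:touch}, and let $1\le j\le L$. Suppose that it is Alice's turn, all uncolored vertices have $a(v)\ge\ell_j+2$, and $Y$ is a nonempty set of at most $m_j$ uncolored vertices. Then Alice can complete $Y$ in $K_jm_j$ moves at cost $\ell_j$.
\end{lemma}

\begin{proof}
We use downward induction on $j$. The case $j=L$ is Lemma~\ref{lem:local}, as $m_L\le\sigma n/100$, $K_L=4$ and $\ell_L=4$. Let $j<L$. Alice plays in rounds as long as $Y$ is not completely colored. At the start of a round, let $X$ be the set of uncolored vertices that have lost at least $h$ colors since the start of the procedure, and let $Y'$ consist of $m_{j+1}/2$ uncolored vertices of $Y$, or of all of them if there are fewer. In the round Alice completes $X\cup Y'$ by the case $j+1$. We check that this case applies at the start of a round, given that it applied to all earlier rounds.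

Every round but the last colors at least $m_{j+1}/2$ vertices of $Y$. So the number of rounds, including the present one, is at most $\lceil2m_j/m_{j+1}\rceil\le3m_j/m_{j+1}$, and they take at most $3K_{j+1}m_j=K_jm_j$ moves.

Let $S$ be the set of vertices colored so far in the procedure, $|S|\le K_jm_j$. A vertex $v\in X$ lies in at least $h$ edges $e$ with $(e\setminus v)\cap S\ne\emptyset$, one for each lost color. By Lemma~\ref{lem:touch}, $|X|<m_{j+1}/2$, so $|X\cup Y'|\le m_{j+1}$.

An uncolored vertex outside $X$ has lost fewer than $h$ colors. In the first round $X=\emptyset$. In a later round, a vertex of $X$ was not in the set $X$ of the previous round, for otherwise it would have been colored; so it has lost fewer than $h+\ell_{j+1}$ colors. Hence every uncolored vertex has $a(v)\ge\ell_j+2-h-\ell_{j+1}=\ell_{j+1}+2$ at the start of the round, and the case $j+1$ applies. During the round the total loss stays below $h+2\ell_{j+1}=\ell_j$.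
\end{proof}

The recursion reads $\ell_j+h=2(\ell_{j+1}+h)$, so $\ell_1+h=2^{L-1}(h+4)\le5\cdot2^{195}h$ once $h\ge1$. Therefore $3(\ell_1+h)+2\le2^{200}h$, and
\begin{equation}\label{eq:r}
r\ge2h+3\ell_1+2 .
\end{equation}

\section{Colors blocked through a large set}\label{sec:linear}

The argument of Section~\ref{sec:scales} ignores colors, and it stops working for sets of size $s$: a typical vertex lies in about $ds/n\ge d^{1-\rho}$ edges meeting such a set, and this exceeds $h=d^{\rho+o(1)}$ because $\rho<\frac12$. We now use the fact that an edge removes a color only if its other two vertices have the same color. The next lemma makes the computation of Section~\ref{sec:heur} precise for data that do not depend on $H$.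

\begin{lemma}\label{lem:fixed}
Fix integers $N,t\ge1$, partial colorings $\Psi_1,\dots,\Psi_N$, sets $X_1,\dots,X_N$ of size at most $s$, and pairwise disjoint $t$-sets $T_1,\dots,T_N$. The probability that $g_{\Psi_i}(v;X_i)\ge h$ for all $i$ and all $v\in T_i$ is at most $d^{-\varepsilon hNt/6}$.
\end{lemma}

\begin{proof}
Call a color class of $\Psi_i$ \emph{large} if it has at least $2n/h$ vertices; at most $h/2$ classes of $\Psi_i$ are large. For $v\in T_i$ let $\mathcal F_v$ be the family of triples $e\ni v$ such that $e\setminus v$ meets $X_i$ and lies in one class of $\Psi_i$ that is not large. Such a triple is determined by a vertex of $X_i$ and a second vertex in its class, so $|\mathcal F_v|\le2sn/h$. If $g_{\Psi_i}(v;X_i)\ge h$, then at least $h/2$ of the colors counted have classes that are not large, and each contributes its own edge in $\mathcal F_v$. The union of the $Nt$ families $\mathcal F_v$ has at most $M=2Ntsn/h$ members, and a triple lies in $\mathcal F_v$ for at most three $v$. So on the event in question the union contains at least $m=hNt/6$ edges. Now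
\[
\frac{\mathrm{e}Mp}{m}\le\mathrm{e}\cdot\frac{2Ntsn}{h}\cdot\frac{4d}{n^2}\cdot\frac{6}{hNt}=\frac{48\mathrm{e}\,d\,s}{n\,h^2}=d^{1-3\rho+\varepsilon+o(1)}=d^{-29\varepsilon+o(1)}\le d^{-\varepsilon},
\]
which is the second essential use of $\rho>\frac13$. The claim follows from \eqref{eq:bin}.
\end{proof}

In the game the colorings depend on $H$, so we need union bounds, and their costs dictate the strategy. The colorings $\psi$ of at most $s$ further vertices cost $d^{O(s)}$, and one set of size $t_0$ pays for them: $t_0$ is chosen so that $ht_0$ exceeds $s$ by a power of $d$. The position $\Phi$ from which these moves are made costs $q^n$, and one such set does not pay for it, since $ht_0=nd^{-\rho+3\varepsilon+o(1)}$ is much smaller than $n$. But one coloring $\Phi$ can be shared among many disjoint sets $T_i$, and they pay for it once their total size is $nd^{-\rho+\varepsilon/2}$.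

\begin{lemma}\label{lem:gain}
W.h.p.\ both of the following hold.
\begin{itemize}
\item[(a)] For every partial coloring $\psi$ with domain $X$, $|X|\le s$, fewer than $t_0$ vertices $v$ have $g_\psi(v;X)\ge h$.
\item[(b)] There are no integers $N\ge1$, $t\ge t_0$ with $Nt\ge nd^{-\rho+\varepsilon/2}$, coloring $\Phi:V\to[q]$, partial colorings $\psi_i$ with domains $X_i$, $|X_i|\le s$, and pairwise disjoint $t$-sets $T_i$ $(1\le i\le N)$ such that $g_{\Phi\triangleleft\psi_i}(v;X_i)\ge h$ for all $i$ and all $v\in T_i$.
\end{itemize}
\end{lemma}

\begin{proof}
The number of partial colorings with domain of size at most $s$ is at most $q^s(\mathrm{e}n/s)^s\le(\mathrm{e}d^{1+\rho})^s\le d^{3s}$. For $t\ge t_0\ge n/d$ the number of $t$-sets is at most $(\mathrm{e}d)^t\le d^{3t}$. By \eqref{eq:par}, for $t\ge t_0$,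
\begin{equation}\label{eq:cost}
s\le td^{\rho-2\varepsilon}=ht\,d^{-2\varepsilon+o(1)},\qquad t=ht\,d^{-\rho+o(1)} .
\end{equation}

(a) Apply Lemma~\ref{lem:fixed} with $N=1$, $t=t_0$, $\Psi_1=\psi$, $X_1=X$. The expected number of bad pairs $(\psi,T)$ is at most $d^{3s+3t_0-\varepsilon ht_0/6}$. By \eqref{eq:cost} this is at most $d^{-\varepsilon ht_0/12}$, which tends to $0$ as $t_0\ge n/d$.

(b) Fix $N$ and $t$ and apply Lemma~\ref{lem:fixed} with $\Psi_i=\Phi\triangleleft\psi_i$. The number of choices of $\Phi$, the $\psi_i$ and the $T_i$ is at most $d^{\,n+3Ns+3Nt}$. By hypothesis $hNt\ge nd^{\varepsilon/2+o(1)}$, and with \eqref{eq:cost} each of $n$, $3Ns$, $3Nt$ is at most $\varepsilon hNt/36$. So the expected number of bad data is at most $d^{-\varepsilon hNt/12}\le\mathrm{e}^{-n}$. Disjointness forces $Nt\le n$, so there are at most $n^2$ pairs $(N,t)$, and $n^2\mathrm{e}^{-n}\to0$.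
\end{proof}

We next bound the number of vertices with few available colors, for all colorings at once. The events at different vertices of a set $Z$ are dependent through edges with two vertices in $Z$, and Lemma~\ref{lem:gain}(b) controls exactly these edges.

\begin{lemma}\label{lem:danger}
W.h.p., for every partial coloring $\Phi$, fewer than $\beta n$ vertices have $a_\Phi(v)<r$.
\end{lemma}

\begin{proof}
Extending $\Phi$ can only decrease $a_\Phi$, so let $\Phi$ be defined on all of $V$. Let $z=\lceil\beta n\rceil$ and suppose that $Z$ is a $z$-set with $a_\Phi(v)<r$ for all $v\in Z$. For $v\in Z$ let $a'(v)$ be the number of colors not blocked at $v$ by an edge $e$ with $e\cap Z=\{v\}$. A color counted in $a'(v)$ but not in $a_\Phi(v)$ is blocked by an edge $e$ with $(e\setminus v)\cap Z\ne\emptyset$, so $a_\Phi(v)\ge a'(v)-g_\Phi(v;Z)$. Hence each $v\in Z$ has $g_\Phi(v;Z)>r$ or $a'(v)<2r$, and one of the alternatives holds for at least $z/2$ vertices.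

The first alternative is excluded w.h.p.\ by Lemma~\ref{lem:gain}(b) with $N=1$, $X_1=Z$, $\psi_1=\Phi|_Z$ and $t=\lceil z/2\rceil$. Indeed $r\ge h$, $z\le5nd^{-\rho+\varepsilon/2}\le s$, and $t\ge nd^{-\rho+\varepsilon/2}\ge t_0$ by \eqref{eq:par}.

For the second alternative fix $\Phi$ and $Z$. Fewer than $q/(1+\delta)$ colors have a class larger than $(1+\delta)n/q$, so at least $\delta q/(1+\delta)$ colors have a class of size at most $(1+\delta)n/q$. Such a color $c$ is counted in $a'(v)$ if no pair in $\Phi^{-1}(c)\setminus Z$ forms an edge with $v$. For large $n$ we have $1-p\ge\exp(-2(1+\delta)d/n^2)$, and $d/q^2\le\log d/(6(1+\eta))$, so this has probability at least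
\[
(1-p)^{((1+\delta)n/q)^2/2}\ge\exp\big(-(1+\delta)^3d/q^2\big)\ge d^{-\gamma}.
\]
The triples examined for different pairs $(v,c)$ are different, so all these events are independent. Thus $a'(v)$ is at least a sum of independent indicators with mean $\mu\ge\delta qd^{-\gamma}/(1+\delta)=4r$, and the Chernoff bound gives $\mathbb{P}(a'(v)<2r)\le\mathrm{e}^{-\mu/8}\le\mathrm{e}^{-r/2}$, independently for $v\in Z$. The probability that at least $z/2$ vertices have $a'(v)<2r$ is at most $2^z\mathrm{e}^{-zr/4}$. There are at most $q^n2^n$ pairs $(\Phi,Z)$, and $zr\ge nd^{\varepsilon/2+o(1)}\ge 8n\log(4q)$. So the expected number of bad pairs is at most $(4q)^n\mathrm{e}^{-zr/4}\le(4q)^{-n}\to0$.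
\end{proof}

\section{Alice's strategy}\label{sec:strategy}

Fix $H$ satisfying the conclusions of Lemmas~\ref{lem:sparse}, \ref{lem:touch}, \ref{lem:gain} and~\ref{lem:danger}. We show that Alice wins on $H$ with $q$ colors.

Alice wants to color the fewer than $\beta n$ vertices with $a(v)<r$ in pieces of size $t_0$, using Lemma~\ref{lem:scales} with $j=1$, and to add to each piece the vertices that have lost $h$ colors in the meantime. This requires that fewer than $t_0$ such vertices exist at any time, whatever happens in the next $s$ moves. We make this requirement a property of the position.

\begin{definition}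
A position $\varphi$ at Alice's turn is \emph{clean} if there is no partial coloring $\psi$ with domain $X$ disjoint from $\mathrm{dom}\,\varphi$, $|X|\le s$, such that at least $t_0$ vertices $v$ uncolored in $\varphi$ have $g_{\varphi\triangleleft\psi}(v;X)\ge h$.
\end{definition}

The empty position is clean by Lemma~\ref{lem:gain}(a). For later positions we have no such guarantee, as explained before Lemma~\ref{lem:gain}. But if a position is not clean, Alice can color $t_0$ vertices that witness this. Witness sets obtained in this way are disjoint, and Lemma~\ref{lem:gain}(b) limits their number in the whole game.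

\subsection{Periods and rounds}

The game is divided into \emph{periods}. The first starts at the empty position, and each starts at Alice's turn in a clean position with some vertex uncolored. Let $D$ be the set of uncolored vertices with $a(v)<r$ at the start of the period, or a single uncolored vertex if there is no such vertex. By Lemma~\ref{lem:danger}, $|D|<\beta n$. A period consists of \emph{rounds}. In each round Alice completes a set $X\cup Y$ by Lemma~\ref{lem:scales} with $j=1$. Here $X$ is the set of uncolored vertices that have lost at least $h$ colors since the start of the period, and $Y$ is chosen as follows.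
\begin{itemize}
\item \emph{Task round.} If $D$ is not completely colored, $Y$ consists of $t_0$ uncolored vertices of $D$, or of all of them if there are fewer.
\item \emph{Cleaning round.} If $D$ is colored and the present position $\varphi$ is not clean, choose $\psi$ as in the definition and let $Y$ be a set of exactly $t_0$ uncolored vertices with $g_{\varphi\triangleleft\psi}(v;\mathrm{dom}\,\psi)\ge h$.
\end{itemize}
If at the end of a round all vertices are colored, Alice has won. Otherwise it is her turn, and if $D$ is colored and the position is clean, the period ends and the next one begins.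

\subsection{The strategy can be carried out}

\begin{proposition}\label{prop:rounds}
At the start of every round, $|X\cup Y|\le m_1$ and all uncolored vertices have $a(v)\ge\ell_1+2$. So Lemma~\ref{lem:scales} with $j=1$ applies to every round.
\end{proposition}

\begin{proof}
We use induction over the rounds of the whole game. Consider the start of a round and suppose that the statement held for all earlier rounds. Then each earlier round colored its set $X\cup Y$, took at most $K_1m_1=2K_1t_0$ moves, and cost each vertex at most $\ell_1$ colors.

\emph{Step 1: few cleaning rounds.} Let $N_0=\lceil nd^{-\rho+\varepsilon/2}/t_0\rceil$. We claim that the game so far, including the present round, contains fewer than $N_0$ cleaning rounds. Otherwise let $\varphi_i$, $\psi_i$, $X_i=\mathrm{dom}\,\psi_i$ and $T_i$ be the starting position, the chosen coloring, its domain and the set $Y$ of the $i$-th cleaning round, for $1\le i\le N_0$. The sets $T_i$ are pairwise disjoint: for $i<i'$ the set $T_i$ was colored in its round, while $T_{i'}$ is uncolored in the later position $\varphi_{i'}$. Let $\Phi$ be any coloring of $V$, proper or not, that extends $\varphi_{N_0}$. The coloring $\psi_i$ is a hypothetical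 continuation, and the actual game may have colored $X_i$ differently; this is why Lemma~\ref{lem:gain}(b) allows $\Phi$ to be overwritten. Since $\Phi$ extends $\varphi_i$ and $X_i$ is disjoint from $\mathrm{dom}\,\varphi_i$, the coloring $\Phi\triangleleft\psi_i$ extends $\varphi_i\triangleleft\psi_i$. By monotonicity $g_{\Phi\triangleleft\psi_i}(v;X_i)\ge h$ for all $v\in T_i$. As $N_0t_0\ge nd^{-\rho+\varepsilon/2}$, this contradicts Lemma~\ref{lem:gain}(b) with $N=N_0$ and $t=t_0$.

\emph{Step 2: the period is short.} Every task round of the present period but the last colors at least $t_0$ vertices of $D$, so there have been at most $\beta n/t_0+1$ of them. By Step 1 and \eqref{eq:par}, the number of moves in the period so far is at most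
\[
2K_1t_0\Big(\frac{\beta n}{t_0}+1+N_0\Big)\le2K_1\big(\beta n+2t_0+nd^{-\rho+\varepsilon/2}\big)\le14K_1nd^{-\rho+\varepsilon/2}\le s .
\]

\emph{Step 3: the size of $X\cup Y$.} Let $\varphi$ be the position at the start of the period, $\varphi'$ the present one, and $X'$ the set of vertices colored in between, so $|X'|\le s$. The coloring $\psi=\varphi'|_{X'}$ has domain disjoint from $\mathrm{dom}\,\varphi$, and $\varphi\triangleleft\psi=\varphi'$. By \eqref{eq:loss}, every $v\in X$ has $g_{\varphi'}(v;X')\ge h$. Since $\varphi$ is clean, $|X|<t_0$, and $|X\cup Y|\le2t_0=m_1$.

\emph{Step 4: available colors at the start of the period.} We claim that all vertices uncolored at the start of the present period had $a(v)\ge r-h-\ell_1$ at that time. In the first period $a(v)=q\ge r$. Otherwise consider the previous period, all of whose rounds are earlier rounds. Its set $D$ was colored, so $v$ was not in it and had $a(v)\ge r$ at the start of that period. Also $v$ was not in the set $X$ of the last round of that period, so it had lost fewer than $h$ colors before that round and at most $\ell_1$ during it.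

\emph{Step 5: available colors at the start of the round.} An uncolored vertex outside $X$ has lost fewer than $h$ colors in the present period. If the present round is the first of its period, then $X=\emptyset$. Otherwise a vertex of $X$ was not in the set $X$ of the preceding round, so it has lost fewer than $h+\ell_1$ colors in the period. With Step 4 and \eqref{eq:r}, every uncolored vertex has $a(v)\ge r-2h-2\ell_1\ge\ell_1+2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
W.h.p.\ $H$ satisfies the conclusions of Lemmas~\ref{lem:chi}, \ref{lem:sparse}, \ref{lem:touch}, \ref{lem:gain} and~\ref{lem:danger}. Let Alice play as described. Every move of the game belongs to a round. By Proposition~\ref{prop:rounds} each round starts with $a(v)\ge\ell_1+2$ for all uncolored $v$ and has cost at most $\ell_1$, so $a(v)\ge2$ for all uncolored $v$ at all times, and Bob never wins. Every period contains at least one round, because $D\ne\emptyset$, and every round colors at least one vertex. So eventually all vertices are colored, Alice wins with $q$ colors, and $\chi_g(H)\le q$. The inequality $q\le3(1+2\eta)\chi(H)$ is Lemma~\ref{lem:chi}.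
\end{proof}

\begin{thebibliography}{1}

\bibitem{CFH}
Debsoumya Chakraborti, Alan Frieze, Mihir Hasabnis,
\emph{The game chromatic number of a random hypergraph},
arXiv:1902.03130 (2019).

\end{thebibliography}
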